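# When is every invariant mean a limit of a Følner net?

## 1. The theorem for $\sigma$-compact amenable groups

**Theorem 1.1 (Main Theorem).** Let $G$ be a locally compact group that is amenable and $\sigma$-compact (possibly compact), with modular function $\Delta$.

1. If $G$ is unimodular (in particular, if $G$ is compact), then $\mathrm{LIM}_0(G)=\mathrm{LIM}(G)$.
2. If $G$ is not unimodular, the following are equivalent: (i) $\mathrm{LIM}_0(G)=\mathrm{LIM}(G)$; (ii) $\mathrm{LIM}_0(G)$ is convex; (iii) $G$ is not rigid; (iv) $\mathrm{LIM}(G)\neq\mathrm{TLIM}(G)$.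
3. If $\ker\Delta$ is not open (e.g. $G$ connected and non-unimodular), then $\mathrm{LIM}_0(G)=\mathrm{LIM}(G)$.
4. Equality can fail in the remaining cases. For a prime $p$ and $n\ge 3$ let $G$ be the group of affine maps $x\mapsto p^jsx+v$ of $\mathbb Q_p^n$, with $j\in\mathbb Z$, $s\in SL_n(\mathbb Z_p)$, $v\in\mathbb Q_p^n$. It is amenable, $\sigma$-compact and not amenable as a discrete group, and $\mathrm{LIM}_0(G)\ne\mathrm{LIM}(G)$.

In words: $\mathrm{LIM}(G)$ is the set of all left-invariant means on $L_\infty(G)$, and $\mathrm{LIM}_0(G)$ is the set of those that can be reached by averaging over better and better Følner sets. The theorem says for which groups nothing is lost when averages over sets replace abstract means. The set $\mathrm{TLIM}(G)$ of topologically invariant means and the word "rigid" are defined in Section 2, together with everything else in the statement.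

The question comes from John Hopfensperger, "When is an invariant mean the limit of a Følner net?", arXiv:2003.00251 (2020). The following cases are quoted as known. The answer is affirmative for the semigroup $(\mathbb N,+)$ (Hindman and Strauss); it is affirmative when $G$ is discrete, when $G$ is not $\sigma$-compact, and when $G$ is non-discrete but amenable as a discrete group. What remains are the amenable groups that are compact or $\sigma$-compact and that are not amenable as discrete groups. The proof below never uses that last negative hypothesis; it treats every amenable $\sigma$-compact group, and so covers the remaining cases. The answer there is: yes for compact $G$; yes for unimodular $G$; and for non-unimodular $G$, yes if and only if $\mathrm{LIM}(G)\ne\mathrm{TLIM}(G)$. Both outcomes occur in the last class: $(ax+b)\times SO(3)$ gives equality by part 3, and the group of part 4 gives inequality. Together with the quoted result for groups that are not $\sigma$-compact, equality fails exactly for the $\sigma$-compact, non-unimodular, amenable $G$ with $\mathrm{LIM}(G)=\mathrm{TLIM}(G)$.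

## 2. Means, Følner nets, topological invariance, rigidity

Throughout, $|\cdot|$ is a left Haar measure on $G$, and $\Delta$ is normalized by $|Ax|=\Delta(x)|A|$. Finite sets $K\subset G$ are taken non-empty.

**Definition 2.1 (means).** A *mean* is a $\mu\in L_\infty(G)^*$ with $\|\mu\|=1$ and $\mu\ge0$. The set $\mathcal M(G)$ of means carries the $w^*$-topology and is compact. We regard $L_1(G)$ as a subset of $L_\infty(G)^*$ and put $\mathcal M_1(G)=\{f\in L_1(G):f\ge0,\ \|f\|_1=1\}$. With $l_x\phi(y)=\phi(x^{-1}y)$,
$$\mathrm{LIM}(G)=\{\mu\in\mathcal M(G):\mu(\phi)=\mu(l_x\phi)\ \text{for all }x\in G,\ \phi\in L_\infty(G)\},$$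
and $G$ is *amenable* if $\mathrm{LIM}(G)\neq\emptyset$. We write $\mu(E)$ for $\mu(\chi_E)$.

Note that $l_{xy}=l_xl_y$ and $l_x\chi_A=\chi_{xA}$, and that for $f\in L_1(G)$
$$(l_xf)(\phi)=\int f(x^{-1}y)\phi(y)\,dy=f(l_{x^{-1}}\phi).\tag{2.1}$$

**Definition 2.2 (Følner nets and $\mathrm{LIM}_0$).** A mean $f\in\mathcal M_1(G)$ is *$(K,\epsilon)$-invariant* if $\|f-l_xf\|_1<\epsilon$ for all $x\in K$. A net in $\mathcal M_1(G)$ *converges strongly to invariance* if for every finite $K$ and $\epsilon>0$ it is eventually $(K,\epsilon)$-invariant. Let $\mathcal C^+$ be the set of compact subsets of positive measure, and $\mu_A=\chi_A/|A|$. A net $(A_\alpha)$ in $\mathcal C^+$ is a *Følner net* if $(\mu_{A_\alpha})$ converges strongly to invariance. $\mathrm{LIM}_0(G)$ is the set of $w^*$-limit points in $\mathcal M(G)$ of Følner nets $(\mu_{A_\alpha})$.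

Since $\|\mu_A-l_x\mu_A\|_1=|A\triangle xA|/|A|$, invariance of $\mu_A$ is a statement about the set $A$. We use it for a larger class of sets: let $\mathcal B$ be the set of measurable $A$ with $0<|A|<\infty$, and call $A\in\mathcal B$ *$(K,\epsilon)$-invariant* if $|A\triangle kA|<\epsilon|A|$ for $k\in K$. A Følner net in $\mathcal B$ is defined accordingly.

Two standard facts: Følner nets in $\mathcal C^+$ exist whenever $G$ is amenable, and $\mathrm{LIM}_0(G)\subseteq\mathrm{LIM}(G)$. The second follows from (2.1), because $|\mu_A(\phi)-\mu_A(l_x\phi)|\le\|\phi\|_\infty\|\mu_A-l_{x^{-1}}\mu_A\|_1$. A third fact is used all the time: *right translates of invariant sets are invariant*, since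
$$|Ay\triangle kAy|=\Delta(y)\,|A\triangle kA|,\qquad |Ay|=\Delta(y)\,|A|.\tag{2.2}$$

**Definition 2.3 (topological invariance).** For $h\in L_1(G)$, $\phi\in L_\infty(G)$ let $(h*\phi)(y)=\int h(x)\phi(x^{-1}y)\,dx$, and
$$\mathrm{TLIM}(G)=\{\mu\in\mathcal M(G):\mu(h*\phi)=\mu(\phi)\ \ \forall h\in\mathcal M_1(G),\ \phi\in L_\infty(G)\}.$$

Thus $h*\phi$ is an average of the translates $l_x\phi$, and a topologically invariant mean does not see such an averaging. We have $\mathrm{TLIM}(G)\subseteq\mathrm{LIM}(G)$: put $(h*\delta_x)(z)=h(zx^{-1})\Delta(x^{-1})$, which lies in $\mathcal M_1(G)$ if $h$ does. The substitution $z=z'x$, $dz=\Delta(x)\,dz'$, gives $(h*\delta_x)*\phi=h*l_x\phi$. So $\mu(l_x\phi)=\mu(h*l_x\phi)=\mu((h*\delta_x)*\phi)=\mu(\phi)$ for $\mu\in\mathrm{TLIM}(G)$.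

*Example.* If $G$ is discrete, $h*\phi=\sum_xh(x)l_x\phi$ converges in norm, so $\mu(h*\phi)=\sum_x h(x)\mu(l_x\phi)=\mu(\phi)$ for $\mu\in \mathrm{LIM}(G)$, and $\mathrm{LIM}=\mathrm{TLIM}$. In general $h*\phi$ is only an integral of translates, and a mean need not commute with that integral. Section 3 shows this on the circle.

**Definition 2.4 (rigidity).** $G$ is *rigid* if for every compact $V$ and $\eta>0$ there are a finite $K\subset G$ and $\epsilon>0$ such that every $(K,\epsilon)$-invariant $A\in\mathcal B$ satisfies $\int_V|A\triangle xA|\,dx<\eta|A|$.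

So in a rigid group, being nearly invariant under suitable *finitely many* elements forces near-invariance on average over a compact set.

*Example (rigid).* Every discrete group is rigid: with counting measure a compact $V$ is finite, and for non-empty $V$ one takes $K=V$ and $\epsilon=\eta/|V|$. (For $V=\emptyset$ any $(K,\epsilon)$ will do.)

*Example (not rigid).* Let $\mathbb T=\mathbb R/\mathbb Z$, and let $\langle t\rangle$ be the distance from $t$ to the nearest integer. Given $K$ and $\epsilon$, Dirichlet's theorem on simultaneous approximation gives an integer $N\ge1$ with $\langle Nk\rangle<\epsilon/4$ for all $k\in K$. Let $A=\{x: Nx\in[0,\frac12)\bmod 1\}$, so $|A|=\frac12$. The set $A+x$ is described by $[0,\frac12)+Nx$, so $|A\triangle(A+x)|=2\langle Nx\rangle$. Hence $|A\triangle(A+k)|<\frac\epsilon2=\epsilon|A|$ for $k\in K$, while $\int_{\mathbb T}|A\triangle(A+x)|\,dx=2\int_0^1\langle Nx\rangle\,dx=\frac12=|A|$. With $V=\mathbb T$ and $\eta=1$ the condition fails for every $(K,\epsilon)$.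

## 3. The integers and the circle by hand

**The integers.** Let $\mu\in\mathrm{LIM}(\mathbb Z)$, and let $E_1,\dots,E_n$ be a partition of $\mathbb Z$. We look for a nearly invariant finite set $A$ with $\mu_A(E_j)\approx\mu(E_j)$ for all $j$. Take a long interval $B=\{1,\dots,N\}$, nearly invariant under the given finite set, and put $u_j(y)=|E_j\cap(B+y)|/N$. This is an average of $N$ translates of $\chi_{E_j}$, so $\mu(u_j)=\mu(E_j)$. The vector $u=(u_1,\dots,u_n)$ takes finitely many values $p_1,\dots,p_s$, on sets $P_1,\dots,P_s$, and therefore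
$$(\mu(E_j))_j=\sum_i\mu(P_i)\,p_i .$$
If $\mu(P_i)>0$ then $P_i$ is infinite, because a finite set has infinitely many pairwise disjoint translates and hence $\mu$-measure $0$. Choose integers $q_i\ge0$ with sum $m$, with $q_i/m$ close to $\mu(P_i)$ and $q_i=0$ when $\mu(P_i)=0$. Choose $q_i$ points from each $P_i$, all $m$ of them at mutual distance at least $N$. Let $A$ be the union of the blocks $B+y$ over the chosen points. The blocks are disjoint, so $A$ is as invariant as $B$, and $\mu_A(E_j)$ is the plain average of the numbers $u_j(y)$, which is close to $\sum_i\mu(P_i)(p_i)_j=\mu(E_j)$.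

Three things were used: $\mu$ respects the averaging over the block; there is room for disjoint translates; and the translates of the block all have the same size. The first is topological invariance, the second non-compactness, the third unimodularity.

**The circle.** On $\mathbb T$ the first ingredient fails. Let $E\subset\mathbb T$ be a dense open set with $|E|<\frac12$. For finitely many $x_1,\dots,x_r$ the intersection of the sets $x_i+E$ is dense and open, so it has positive measure and there is a mean $\nu$ with $\nu(x_i+E)=1$ for all $i$. By compactness, the set of means with $\nu(x+E)=1$ for *all* $x\in\mathbb T$ is non-empty. It is convex, $w^*$-compact and invariant under translations, which act on it by commuting affine continuous maps. By the Markov–Kakutani theorem it contains an invariant mean $\mu$, and $\mu(E)=1$.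

For any block $B$ the function $u(y)=\mu_{B+y}(E)$ is continuous, and on continuous functions $\mu$ is the Haar integral. So $\mu(u)=\int u=|E|<\frac12$, although $\mu(E)=1$. In particular $\mu\notin\mathrm{TLIM}(\mathbb T)$. Averaging over translates of a fixed block cannot see $\mu$; a set approximating $\mu$ must be spread out at a very fine scale, like the sets $A$ of the last example. So there will be two quite different constructions: one for non-rigid groups, such as $\mathbb T$, and one for rigid unimodular groups, such as $\mathbb Z$. The rigid non-unimodular groups will be the counterexamples.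

## 4. Measurability and four working tools

From here on $G$ is amenable and $\sigma$-compact, and $\rho(A)=|A^{-1}|$, a right Haar measure.

**Measurability conventions.** We shall integrate functions such as $(x,y)\mapsto 1_B(xy^{-1})$ over product spaces, and $G$ need not be second countable. The remedy is the Baire $\sigma$-algebra, generated by the compact $G_\delta$'s. The textbook facts needed are these.

- Between a compact set and an open set containing it there is a compact $G_\delta$. Hence, by regularity of Haar measure, every compact $C$ lies in a compact $G_\delta$ set $C'$ with $|C'\setminus C|=0$; and since $G$ is $\sigma$-compact, every measurable set is Baire up to a null set.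
- Every Baire set of finite measure is inner regular with respect to compact $G_\delta$'s.
- The Baire $\sigma$-algebra of $G\times G$ is the product of the Baire $\sigma$-algebras. (By Stone–Weierstrass, a function in $C_c(G\times G)$ is a uniform limit of sums of products $g(x)h(y)$.) Because $G\times G$ is $\sigma$-compact, zero sets of continuous functions on it are Baire; so the preimage of a Baire set under the continuous map $(x,y)\mapsto xy^{-1}$ is Baire.

So we choose all sets in $\mathcal B$, all partitions and all densities Baire measurable, which only changes them on null sets. Haar measure is $\sigma$-finite, so Tonelli's theorem applies. The condition in Definition 2.4 becomes stronger when $V$ grows, so we may take $V$, and the auxiliary compact sets $S,Y$ below, to be compact $G_\delta$'s, enlarged when convenient. Compact subsets of Baire sets are chosen to be compact $G_\delta$'s.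

**The overlap function.** For $B\in\mathcal B$ put
$$\psi_B(x)=\frac{|B\cap xB|}{|B|}\in[0,1],\qquad\text{so that}\qquad |B\triangle xB|=2|B|\,(1-\psi_B(x)).\tag{4.1}$$
It is continuous, because translation is continuous in $L_1(G)$. In the circle example $\psi_A(x)=1-2\langle Nx\rangle$.

**Two identities.** For $C,B$ of finite measure,
$$\int|C\cap By|\,d\rho(y)=|C|\,|B|.\tag{4.2}$$
Indeed $|C\cap By|=\int_C1_B(xy^{-1})\,dx$, and for fixed $x$ we have $\int1_B(xy^{-1})\,d\rho(y)=\int1_B(xz)\,dz=|x^{-1}B|=|B|$. Next, taking inverses,
$$\rho(B^{-1}x\cap B^{-1}x')=|x^{-1}B\cap x'^{-1}B|=|B|\,\psi_B(xx'^{-1}),\qquad\rho(B^{-1}x)=|B|.\tag{4.3}$$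

**Passing to compact subsets.** If $A'\subset A$ in $\mathcal B$, then splitting into $A'$ and $A\setminus A'$ gives
$$\|\mu_A-\mu_{A'}\|_1=|A'|\Big(\frac1{|A'|}-\frac1{|A|}\Big)+\frac{|A\setminus A'|}{|A|}=\frac{2|A\setminus A'|}{|A|}.\tag{4.4}$$

**Lemma 4.1 (Criterion).** A mean $\mu$ lies in $\mathrm{LIM}_0(G)$ if and only if for all finite $K$, all $\epsilon>0$ and all finite measurable partitions $E_1,\dots,E_n$ of $G$ there is a $(K,\epsilon)$-invariant $A\in\mathcal B$ with $|\mu_A(E_j)-\mu(E_j)|<\epsilon$ for all $j$.

*Proof.* If $\mu$ is a limit point of a Følner net, then the net is eventually $(K,\epsilon)$-invariant and frequently $\epsilon$-close to $\mu$ on the finitely many $E_j$. Conversely, given $(K,\epsilon,P)$ with $P$ a finite partition, use the condition with a smaller $\epsilon$ to get a $(K,\epsilon)$-invariant $A\in\mathcal B$ with $|\mu_A(E)-\mu(E)|<\epsilon/|P|$ for $E\in P$, where $|P|$ is the number of members of $P$. By (4.4) a compact $A'\subset A$ with $|A\setminus A'|$ small enough has the same properties, since all the inequalities are strict.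 Then $|\mu_{A'}(E)-\mu(E)|<\epsilon$ for every union $E$ of members of $P$. Order the triples by inclusion in $K$, decrease of $\epsilon$ and refinement of $P$. The sets $A'$ form a Følner net in $\mathcal C^+$ which converges to $\mu$ on every indicator function, hence on all simple functions, and these are dense in $L_\infty(G)$. $\square$

**Lemma 4.2 (Day–Namioka).** Let $\mu\in\mathrm{LIM}(G)$, $K\subset G$ finite, $\Phi\subset L_\infty(G)$ finite, $\delta>0$. There is $f\in\mathcal M_1(G)$ with $\|f-l_kf\|_1<\delta$ for $k\in K$ and $|f(\phi)-\mu(\phi)|<\delta$ for $\phi\in\Phi$.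

*Proof.* The set $C=\{f\in\mathcal M_1:|f(\phi)-\mu(\phi)|<\delta\ \forall\phi\in\Phi\}$ is convex. By Hahn–Banach, $\mathcal M_1$ is $w^*$-dense in $\mathcal M$, so $C$ contains a net converging $w^*$ to $\mu$. Along it, (2.1) gives $(f-l_kf)(\phi)=f(\phi-l_{k^{-1}}\phi)\to\mu(\phi-l_{k^{-1}}\phi)=0$ for every $\phi\in L_\infty(G)=L_1(G)^*$. So $0$ is in the weak closure of the convex set $\{(f-l_kf)_{k\in K}:f\in C\}\subset L_1(G)^K$. For convex sets the weak and the norm closure coincide. $\square$

**Lemma 4.3 (limits of overlap functions are constant).** If $(B_\alpha)$ is a Følner net in $\mathcal B$ and $\psi_{B_\alpha}\to\psi$ weak\* in $L_\infty(G)$, then $\psi$ is a.e. equal to a constant $c\in[0,1]$.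

*Proof.* Since $|B\cap kxB|=|k^{-1}B\cap xB|$,
$$|\psi_B(kx)-\psi_B(x)|=\frac{\big||k^{-1}B\cap xB|-|B\cap xB|\big|}{|B|}\le\frac{|B\triangle kB|}{|B|},$$
uniformly in $x$. Letting $B=B_\alpha$ run along the net we get $l_{k^{-1}}\psi=\psi$ in $L_\infty(G)$, for every $k\in G$. So $\psi\,dx$ is a left-invariant Radon measure, hence a multiple of Haar measure. $\square$

By Banach–Alaoglu every Følner net in $\mathcal B$ has a subnet along which $\psi_{B_\alpha}$ converges weak\*. In the circle example each $\psi_A$ has integral $\frac12$, so the constant is $c=\frac12$. A net for which the sets become invariant on average over compact sets has $c=1$.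

## 5. Random unions of blocks, and why a large solid block fails

Let $\mu\in\mathrm{LIM}(G)$. Lemma 4.2 gives a nearly invariant *density* $f$ with $f(E_j)\approx\mu(E_j)$, and Lemma 4.1 asks for a nearly invariant *set* $A$ with $\mu_A(E_j)\approx f(E_j)$. A sensible first attempt is to choose $A$ at random so that $P(x\in A)=\kappa f(x)$ for a small constant $\kappa>0$, and to hope that $|A\cap E_j|$ is close to its mean $\kappa f(E_j)$.

*Independent points do not work.* Let $G=\mathbb Z$, let $f$ be uniform on $\{1,\dots,M\}$ and keep each point with probability $\frac12$ independently. For $2\le x\le M$ exactly one of $x$, $x-1$ is kept with probability $\frac12$. So $E|A\triangle(1+A)|\ge\frac{M-1}2$, as large as $E|A|=\frac M2$ up to the constant $\frac12$. Concentration is excellent, but invariance is lost.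

*Independent blocks keep invariance.* Instead, take a nearly invariant set $B$ and let $A$ be made of random right translates $By_i$, trimmed so that the density comes out right. Each $By_i$ is as invariant as $B$, by (2.2). The danger is now concentration. Let $G=\mathbb R$, $S=[0,1]$, $f=\chi_S$, $\kappa=\frac12$, and $B=[0,L]$ with $L$ large. Let the $y_i$ be a Poisson process on the line with intensity $\frac{\log2}L\,dy$, and let $A=S\cap\bigcup_i(B+y_i)$. Each $x\in S$ is covered with probability $1-e^{-\log2}=\frac12$, as desired. But $B+y$ meets $S$ only for $y$ in an interval of length $L+1$, and contains $S$ for $y$ in an interval of length $L-1$. So $P(A=\emptyset)=2^{-(1+1/L)}$ and $P(A=S)\ge1-2^{-(1-1/L)}$. For large $L$, $A$ is everything or nothing, each with probability about $\frac12$, and $|A\cap E_j|$ is nowhere near its mean.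

The point of failure is visible: the block covers $x$ and $x'$ together too often. By (4.3) the measure of the positions $y$ at which $By$ covers both $x$ and $x'$ is $|B|\psi_B(xx'^{-1})$, and here $\psi_B\approx1$ on $SS^{-1}$. What we need is a block that is nearly invariant under the finite set $K$ but with $\psi_B$ *small on average* over a prescribed compact set. In a rigid group there are none: for sufficiently invariant $B$ the average of $1-\psi_B$ over a compact set of positive measure is small. In a non-rigid group there are blocks for which $\psi_B$ is not close to $1$ on average. The next section upgrades "not close to $1$" to "close to $0$".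

## 6. A zero–one law for overlaps

On the circle one could replace $[0,\frac12)$ in the example of Section 2 by a short arc. A general group has no arcs. The substitute is to intersect two blocks in random relative position, for then the overlap functions multiply.

**Lemma 6.1 (zero–one law).** If $G$ is not rigid, then

(S) for all finite $K$, $\epsilon>0$, compact $V$ and $\eta>0$ there is a compact $(K,\epsilon)$-invariant $B\in\mathcal C^+$ with $\int_V\psi_B<\eta$.

*Proof.* Let $\Lambda$ be the set of $c\in[0,1]$ such that $\psi_{B_\alpha}\to c$ weak\* for some Følner net $(B_\alpha)$ in $\mathcal B$.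

**Step 1: $\Lambda$ contains some $c<1$.** This is where non-rigidity enters. It gives $V$ and $\eta>0$ and, for each $(K,\epsilon)$, a $(K,\epsilon)$-invariant $A_{K,\epsilon}$ with $\int_V|A_{K,\epsilon}\triangle xA_{K,\epsilon}|\,dx\ge\eta|A_{K,\epsilon}|$. By (4.1) this says $\int_V2(1-\psi_{A_{K,\epsilon}})\ge\eta$. These sets form a Følner net; pass to a subnet with $\psi\to c$, constant by Lemma 4.3. Then $2(1-c)|V|\ge\eta>0$, so $c<1$.

**Step 2: if $a,b\in\Lambda$, some $c'\in\Lambda$ has $c'\le ab$.** This is the multiplication step. Fix a compact $V$ with $|V|>0$, and $K,\epsilon,\eta$; let $\delta>0$ be small, to be chosen depending on $K,\epsilon,\eta,|V|$ only. Take a $(K,\delta)$-invariant $B$ from a net for $a$ with $\int_V\psi_B\le a|V|+\eta/4$. As $\chi_V\psi_B\in L_1(G)$, we can then take a $(K,\delta)$-invariant $D$ from a net for $b$ with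
$$\int_V\psi_B\psi_D\le b\int_V\psi_B+\frac\eta4\le ab|V|+\frac\eta2 .$$
Let $C_y=B\cap Dy$. By (4.2), $\int|C_y|\,d\rho(y)=|B||D|$.

For invariance, we claim
$$C_y\triangle kC_y\subset[(B\triangle kB)\cap Dy]\cup[kB\cap(D\triangle kD)y].$$
Let $x\in C_y\setminus kC_y$, so $x\in B\cap Dy$. If $x\notin kB$, it lies in the first set. If $x\in kB$, then $x\notin kDy$, and it lies in the second. Let $x\in kC_y\setminus C_y$, so $x\in kB\cap kDy$. If $x\notin Dy$, it lies in the second set. If $x\in Dy$, then $x\notin B$, and it lies in the first. By (4.2), $\int|C_y\triangle kC_y|\,d\rho(y)\le|B\triangle kB||D|+|kB||D\triangle kD|\le2\delta|B||D|$.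

For overlaps, $C_y\cap xC_y=(B\cap xB)\cap(D\cap xD)y$, so by (4.2) $\int|C_y\cap xC_y|\,d\rho(y)=|B||D|\,\psi_B(x)\psi_D(x)$.

Now choose $y$ at random under the probability measure $dP=|C_y|\,d\rho(y)/(|B||D|)$. Under $P$ almost surely $|C_y|>0$, and $|C_y|\le|B|<\infty$. The factor $|C_y|$ cancels the normalization in the relative quantities:
$$E_P\Big[\sum_{k\in K}\frac{|C_y\triangle kC_y|}{|C_y|}\Big]\le2\delta|K|,\qquad E_P\Big[\int_V\psi_{C_y}\Big]=\int_V\psi_B\psi_D .$$
Let $\tau=2\delta|K|/\epsilon$ with $\delta$ so small that $\tau<1$. By Markov's inequality the set $H$ of $y$ for which the sum is $<\epsilon$ has $P(H)\ge1-\tau$, and for $y\in H$ (outside a $P$-null set) $C_y\in\mathcal B$ is $(K,\epsilon)$-invariant. Since $\int_H\big(\int_V\psi_{C_y}\big)dP\le\int_V\psi_B\psi_D$, some such $y\in H$ has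
$$\int_V\psi_{C_y}\le\frac1{1-\tau}\int_V\psi_B\psi_D\le\frac{ab|V|+\eta/2}{1-\tau}\le ab|V|+\eta,$$
the last if $\delta$ is small. With $V$ fixed, these sets, indexed by $(K,\epsilon,\eta)$, form a Følner net. A subnet has $\psi\to c'$, constant by Lemma 4.3, and $c'|V|\le ab|V|$. So $c'\in\Lambda$ and $c'\le ab$.

**Step 3: conclusion.** We derive (S) from Steps 1 and 2. Starting from $c<1$ in $\Lambda$, induction gives elements $c_r\in\Lambda$ with $c_r\le c^r$, so $\inf\Lambda=0$. Given $K,\epsilon,V,\eta$, take $c'\in\Lambda$ with $c'|V|<\eta$. Far along a corresponding net there is a $(K,\epsilon)$-invariant $B\in\mathcal B$ with $\int_V\psi_B<\eta$. For a compact $B'\subset B$ we have $\psi_{B'}(x)\le|B\cap xB|/|B'|=\frac{|B|}{|B'|}\psi_B(x)$. So if $|B\setminus B'|$ is small enough, then $\int_V\psi_{B'}<\eta$, and by (4.4) $B'$ is $(K,\epsilon)$-invariant. $\square$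

## 7. Non-rigid groups: a Poisson union of scattered blocks

**Theorem 7.1.** If $G$ is not rigid, then $\mathrm{LIM}_0(G)=\mathrm{LIM}(G)$.

*Proof.* Let $\mu\in\mathrm{LIM}(G)$, $K$ finite, $\epsilon>0$, and let $E_1,\dots,E_n$ be a partition. By Lemma 4.1 it is enough to find a $(K,\epsilon)$-invariant $A'\in\mathcal B$ with $|\mu_{A'}(E_j)-\mu(E_j)|<\epsilon$. Let $\delta\in(0,\frac1{2n})$, to be taken small at the end.

**Step 1: the target density and its logarithm.** We fix the density to be imitated and convert it into an intensity. By Lemma 4.2, and by density of bounded compactly supported functions in $L_1$, there is $f\in\mathcal M_1(G)$, bounded and zero off a compact set $S$, with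
$$\|f-l_kf\|_1<\delta\ (k\in K),\qquad|f(E_j)-\mu(E_j)|<\delta .$$
Put
$$\kappa=\frac1{2\sup f},\qquad F=-\log(1-\kappa f)\in[0,\log2],\qquad\text{so}\quad 1-e^{-F}=\kappa f .$$
On $[0,\frac12]$ the function $-\log(1-s)$ vanishes at $0$ and has derivative at most $2$. Hence $F\le2\kappa f$ and $|F-l_kF|\le2\kappa|f-l_kf|$, so $\|F\|_1\le2\kappa$ and $\|F-l_kF\|_1\le2\kappa\delta$.

**Step 2: the random set.** By Lemma 6.1, pick a compact $(K,\delta)$-invariant $B$ with $\int_{SS^{-1}}\psi_B$ as small as Step 4 will require; the requirement there involves only $S,\kappa,\delta,n$, fixed already. Put $\theta=F/|B|$ and $T=\log2/|B|$, and let $Y$ be a compact $G_\delta$ containing $B^{-1}S$. Let $m$ be $\rho\times$Lebesgue measure. Its restriction to $Y\times(0,T]$ has finite total mass $M>0$. Take a Poisson process with this intensity: let $N$ be Poisson with mean $M$, and given $N$ let $(y_i,\tau_i)$, $i\le N$, be independent points of $Y\times(0,T]$ with law $m/M$. For measurable $Z\subset Y\times(0,T]$,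
$$P(\text{no point in }Z)=\sum_{r\ge0}e^{-M}\frac{M^r}{r!}\Big(1-\frac{m(Z)}M\Big)^r=e^{-m(Z)}.\tag{7.1}$$
Let
$$Z_x=B^{-1}x\times(0,\theta(x)],\qquad A'=\{x\in S:(y_i,\tau_i)\in Z_x\text{ for some }i\}.$$
Since $y\in B^{-1}x$ means $x\in By$, this is $A'=\bigcup_i\{x\in S\cap By_i:\theta(x)\ge\tau_i\}$: a union of random right translates of $B$, trimmed by the height $\tau_i$. It is jointly measurable in $x$ and the random points. If $x\notin S$ then $\theta(x)=0$ and $Z_x=\emptyset$; if $x\in S$ then $Z_x\subset Y\times(0,T]$.

**Step 3: the mean.** We check that $A'$ has the right expected size on each $E_j$. By (4.3), $m(Z_x)=|B|\theta(x)=F(x)$. So (7.1) gives $P(x\in A')=1-e^{-F(x)}=\kappa f(x)$, and $E|A'\cap E_j|=\kappa f(E_j)$.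

**Step 4: the variance.** We show that $|A'\cap E_j|$ is concentrated; this is where scattered blocks are needed. For $x,x'\in S$, (4.3) gives
$$O:=m(Z_x\cap Z_{x'})=\min(F(x),F(x'))\,\psi_B(xx'^{-1}).$$
The covariance of two indicators equals that of their complements. By (7.1) applied to $Z_x\cup Z_{x'}$,
$$\mathrm{Cov}(1_{x\in A'},1_{x'\in A'})=e^{-F(x)-F(x')+O}-e^{-F(x)-F(x')}=e^{-F(x)-F(x')}(e^O-1)\le O\,e^{O-F(x)-F(x')}\le O\le\psi_B(xx'^{-1}),$$
because $O\le F(x)+F(x')$ and $F\le\log2\le1$. Integrate over $(S\cap E_j)^2$, bound by the integral over $S^2$, and substitute $x=vx'$, $dx=\Delta(x')\,dv$; here $v\in SS^{-1}$. This gives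
$$\mathrm{Var}|A'\cap E_j|\le\int_S\int_S\psi_B(xx'^{-1})\,dx\,dx'\le\Big(\int_S\Delta\Big)\int_{SS^{-1}}\psi_B .$$
We choose $B$ in Step 2 so that this is $<(\kappa\delta)^2/(2n)$. By Chebyshev's inequality and a union bound over $j$, with probability $>\frac12$,
$$\big||A'\cap E_j|-\kappa f(E_j)\big|\le\kappa\delta\quad\text{for all }j.\tag{7.2}$$

**Step 5: invariance.** We bound the expected size of $A'\triangle kA'$. Since $x\in kA'$ means that some point lies in $Z_{k^{-1}x}$, a point $x\in A'\triangle kA'$ forces a point of the process into $Z_x\triangle Z_{k^{-1}x}$. This has probability at most $m(Z_x\triangle Z_{k^{-1}x})$, by (7.1) and $1-e^{-s}\le s$. Compare both sets with $B^{-1}x\times(0,\theta(k^{-1}x)]$, which need not lie in $Y\times(0,T]$; for an upper bound by $m$ this does not matter. Since $B^{-1}k^{-1}x=(kB)^{-1}x$,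
$$P(x\in A'\triangle kA')\le|B|\,|\theta(x)-\theta(k^{-1}x)|+\theta(k^{-1}x)\,\rho\big(B^{-1}x\triangle(kB)^{-1}x\big),$$
and the last $\rho$-measure is $|x^{-1}B\triangle x^{-1}kB|=|B\triangle kB|\le\delta|B|$. So the right side is at most $|F(x)-F(k^{-1}x)|+\delta F(k^{-1}x)$. Integrating over $x$,
$$E|A'\triangle kA'|\le\|F-l_kF\|_1+\delta\|F\|_1\le4\kappa\delta .$$
Summing over $K$ and using Markov's inequality, with probability $\ge\frac12$,
$$\sum_{k\in K}|A'\triangle kA'|\le8\kappa\delta|K|.\tag{7.3}$$

**Step 6: one realization.** Probabilities $>\frac12$ and $\ge\frac12$ leave a realization satisfying (7.2) and (7.3). Fix it. Summing (7.2) over $j$ gives $\big||A'|-\kappa\big|\le n\kappa\delta\le\kappa/2$, so $|A'|\ge\kappa/2>0$; also $A'\subset S$ has finite measure. Now (7.3) gives $|A'\triangle kA'|\le16\delta|K||A'|$, and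
$$|\mu_{A'}(E_j)-f(E_j)|\le\frac{\big||A'\cap E_j|-\kappa f(E_j)\big|}{|A'|}+f(E_j)\frac{\big|\kappa-|A'|\big|}{|A'|}\le2\delta+2n\delta .$$
If $\delta$ was chosen with $16\delta|K|<\epsilon$ and $(3+2n)\delta<\epsilon$, then $A'$ is $(K,\epsilon)$-invariant and $|\mu_{A'}(E_j)-\mu(E_j)|<\epsilon$. $\square$

## 8. Rigid groups have only topologically invariant means

In a rigid group the random construction is unavailable, but rigidity gives back the first ingredient of the argument on $\mathbb Z$.

**Lemma 8.1.** If $G$ is rigid, then for every compact $V$ and $\eta>0$ there are a finite $K$ and $\delta>0$ such that each $(K,\delta)$-invariant $f\in\mathcal M_1(G)$ has $\int_V\|f-l_xf\|_1\,dx<\eta$. Consequently $\mathrm{LIM}(G)=\mathrm{TLIM}(G)$.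

*Proof.* **Step 1: from sets to densities.** We slice $f$ into level sets and apply rigidity to most of them. Let $(K,\epsilon)$ correspond to $(V,\eta/2)$ in Definition 2.4. For $A_t=\{f>t\}$,
$$\int_0^\infty|A_t|\,dt=1,\qquad\|f-l_xf\|_1=\int_0^\infty|A_t\triangle xA_t|\,dt,$$
and $|A_t|<\infty$ for $t>0$. Suppose $f$ is $(K,\delta)$-invariant, and let $T$ be the set of $t$ with $|A_t|>0$ for which $A_t$ is not $(K,\epsilon)$-invariant. For $t\in T$ some $k\in K$ has $|A_t\triangle kA_t|\ge\epsilon|A_t|$, so
$$\int_T|A_t|\,dt\le\frac1\epsilon\sum_{k\in K}\|f-l_kf\|_1\le\frac{\delta|K|}\epsilon .$$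
For $t\notin T$ with $|A_t|>0$, rigidity gives $\int_V|A_t\triangle xA_t|\,dx<\frac\eta2|A_t|$. For $t\in T$ use the trivial bound $2|V||A_t|$. Altogether
$$\int_V\|f-l_xf\|_1\,dx\le\frac\eta2+\frac{2|V|\delta|K|}\epsilon<\eta$$
if $\delta$ is small.

**Step 2: topological invariance.** Let $\mu\in\mathrm{LIM}(G)$. By Lemma 4.2, $\mu=\lim f_\alpha$ for a net in $\mathcal M_1(G)$, indexed by $(K,\Phi,\delta)$, which converges strongly to invariance. Let $h\in\mathcal M_1(G)$ be bounded and zero off a compact $V$. By Fubini $f_\alpha(h*\phi)=\int h(x)f_\alpha(l_x\phi)\,dx$. By (2.1) $|f_\alpha(l_x\phi)-f_\alpha(\phi)|\le\|\phi\|_\infty\|l_{x^{-1}}f_\alpha-f_\alpha\|_1=\|\phi\|_\infty\|f_\alpha-l_xf_\alpha\|_1$. Hence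
$$|f_\alpha(h*\phi)-f_\alpha(\phi)|\le\|h\|_\infty\|\phi\|_\infty\int_V\|f_\alpha-l_xf_\alpha\|_1\,dx\to0$$
by Step 1, and so $\mu(h*\phi)=\mu(\phi)$. Such $h$ are dense in $\mathcal M_1(G)$ and $\|h*\phi\|_\infty\le\|h\|_1\|\phi\|_\infty$ for all $h\in L_1(G)$. So $\mu\in\mathrm{TLIM}(G)$. $\square$

## 9. Rigid unimodular groups: disjoint translates of one block

**Proposition 9.1.** If $G$ is rigid and unimodular, then $\mathrm{LIM}_0(G)=\mathrm{LIM}(G)$.

*Proof.* Let $\mu\in\mathrm{LIM}(G)$. By Lemma 8.1, $\mu\in\mathrm{TLIM}(G)$.

**Step 1: the compact case.** Here there is only one mean to reach. With $h=\chi_G/|G|$, the function $h*\phi$ is the constant $\frac1{|G|}\int\phi$, because a compact group is unimodular and its Haar measure is invariant under $x\mapsto x^{-1}$ and translations. So $\mu(\phi)=\mu(h*\phi)=\mu_G(\phi)$. This is in $\mathrm{LIM}_0(G)$, by the constant net $A_\alpha=G$.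

From now on $G$ is not compact.

**Step 2: compact sets are $\mu$-null.** This lets us ignore any compact part of $G$. For compact non-empty $S$ choose inductively $x_i\notin\bigcup_{i'<i}x_{i'}SS^{-1}$. The translates $x_iS$ are pairwise disjoint and have the same $\mu$-measure, so $r\,\mu(S)\le1$ for all $r$, and $\mu(S)=0$.

**Step 3: averaging over a block.** We express $\mu(E_j)$ through the values $\mu_{By}(E_j)$. Let $K,\epsilon,E_1,\dots,E_n$ be given, and let $B\in\mathcal C^+$ be $(K,\epsilon)$-invariant; it exists because $G$ is amenable. Put $h(x)=\chi_B(x^{-1})\Delta(x^{-1})/|B|$. Since $\int g(x^{-1})\Delta(x^{-1})\,dx=\int g$, we have $h\in\mathcal M_1(G)$ and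
$$u_j(y):=(h*\chi_{E_j})(y)=\frac1{|B|}\int_B\chi_{E_j}(by)\,db=\frac{|B\cap E_jy^{-1}|}{|B|}=\mu_{By}(E_j),$$
the last by scaling with $\Delta(y)$. Topological invariance gives $\mu(u_j)=\mu(E_j)$.

**Step 4: the target is in the convex hull of the values at infinity.** Let $u=(u_1,\dots,u_n):G\to[0,1]^n$, $w=(\mu(E_j))_j$, and $L=\bigcap_S\overline{u(G\setminus S)}$ over all compact $S$. As $G$ is not compact, $L$ is an intersection of a directed family of non-empty compact sets, so it is non-empty and compact; and $\operatorname{conv}L$ is compact. We claim $w\in\operatorname{conv}L$. Otherwise there are $a\in\mathbb R^n$ and $\tau>0$ with $a\cdot w>\max_{z\in L}a\cdot z+\tau=:\beta$. The compact sets $\overline{u(G\setminus S)}\cap\{z:a\cdot z\ge\beta\}$ form a directed family with empty intersection, so one of them is empty: $a\cdot u\le\beta$ off some compact $S$. As $a\cdot u$ is bounded and $\mu(S)=0$, we get $a\cdot w=\mu(a\cdot u)\le\beta$, a contradiction.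

**Step 5: assembling the set.** We realize a convex combination by disjoint blocks of equal size. Approximating the coefficients by rationals with a common denominator, we find $m$ and $\ell_1,\dots,\ell_m\in L$, repetitions allowed, with $\|\frac1m\sum_i\ell_i-w\|_\infty<\frac\epsilon2$. Choose inductively $y_i\notin\bigcup_{i'<i}B^{-1}By_{i'}$ with $\|u(y_i)-\ell_i\|_\infty<\frac\epsilon2$. This is possible because the excluded set is compact and $\ell_i$ lies in the closure of the values of $u$ off it. The sets $By_i$ are pairwise disjoint and, by unimodularity, of equal measure. So $A=\bigcup_{i\le m}By_i$ has $\mu_A=\frac1m\sum_i\mu_{By_i}$. Each $By_i$ is $(K,\epsilon)$-invariant by (2.2), and $A\triangle kA\subset\bigcup_i(By_i\triangle kBy_i)$, so $A$ is $(K,\epsilon)$-invariant. Finally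
$$|\mu_A(E_j)-\mu(E_j)|\le\frac1m\sum_i|u_j(y_i)-(\ell_i)_j|+\Big|\frac1m\sum_i(\ell_i)_j-w_j\Big|<\epsilon .$$
By Lemma 4.1, $\mu\in\mathrm{LIM}_0(G)$. $\square$

**Proof of part 1 of Theorem 1.1.** A unimodular $G$ is either not rigid, and Theorem 7.1 applies, or rigid, and Proposition 9.1 applies. $\square$

## 10. Rigid non-unimodular groups: large $\Delta$ swallows the rest

Without unimodularity, Step 5 breaks: $|By_i|=\Delta(y_i)|B|$, so the union weights $\mu_{By_i}$ in proportion to $\Delta(y_i)$, and the block with the largest $\Delta(y_i)$ may dominate. One might compensate by using many of the light blocks. The next proof places two pieces of $G$ so that there is no room for enough light blocks. The reason is that in a rigid group a sufficiently invariant set $A$ contains, for most of its points $a$, at least half of $Va$, and $|Va|=\Delta(a)|V|$. So $A$ must be large if it is to reach, in a substantial way, a region where $\Delta$ is large.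

**Theorem 10.1.** If $G$ is rigid and not unimodular, then $\mathrm{LIM}_0(G)$ is not convex; in particular $\mathrm{LIM}_0(G)\ne\mathrm{LIM}(G)$.

*Proof.* Fix a compact $V$ with $|V|>0$, and let $(K,\epsilon)$ be given by rigidity for $V$ and $\eta=|V|/10$.

**Step 1: two interlaced regions.** We build regions at rapidly increasing heights of $\Delta$. Let $S_1\subset S_2\subset\cdots$ be non-empty compact sets such that every compact set lies in some $S_n$; they exist because $G$ is locally compact and $\sigma$-compact. As $G$ is not unimodular, $\Delta$ is unbounded, and $\Delta(sz)=\Delta(s)\Delta(z)$. So we can choose $z_n$ inductively such that $T_n=S_nz_n$ satisfies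
$$\min_{T_n}\Delta>\max_{T_m}\Delta\ (m<n),\qquad\min_{T_n}\Delta\ge n,\qquad\min_{T_n}\Delta\ge\frac{20}{|V|}\Big|\bigcup_{m<n}T_m\Big|.\tag{10.1}$$
The $T_n$ are pairwise disjoint. Let $E_o=\bigcup_{n\text{ odd}}T_n$ and $E_e=\bigcup_{n\text{ even}}T_n$.

**Step 2: means in $\mathrm{LIM}_0(G)$ on each region.** Let $(D_\alpha)$ be a Følner net in $\mathcal C^+$. For each $\alpha$ pick an odd $n$ with $D_\alpha\subset S_n$ and put $D_\alpha^o=D_\alpha z_n\subset T_n$. By (2.2) $(D^o_\alpha)$ is again a Følner net, and a limit point $\mu_o$ lies in $\mathrm{LIM}_0(G)$ and has $\mu_o(E_o)=1$. In the same way we get $\mu_e\in\mathrm{LIM}_0(G)$ with $\mu_e(E_e)=1$. Put $\mu=\frac12(\mu_o+\mu_e)$. It lies in $\mathrm{LIM}(G)$, which is convex, and $\mu(E_o)=\mu(E_e)=\frac12$.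

**Step 3: no invariant set charges both regions.** We claim that every $(K,\epsilon)$-invariant $A\in\mathcal B$ has $\min(\mu_A(E_o),\mu_A(E_e))\le\frac15$. By Tonelli and rigidity,
$$\int_A|\{v\in V:va\notin A\}|\,da=\int_V|A\setminus v^{-1}A|\,dv=\frac12\int_V|A\triangle vA|\,dv\le\frac12\eta|A| ,$$
where we used $|A\setminus v^{-1}A|=\frac12|A\triangle v^{-1}A|=\frac12|vA\triangle A|$. Let $A_b$ be the set of "bad" $a\in A$, those with $|\{v\in V:va\in A\}|<\frac12|V|$. For them the integrand exceeds $\frac12|V|$, so $|A_b|\le\eta|A|/|V|=\frac1{10}|A|$. For $a\in A\setminus A_b$,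
$$|A|\ge|A\cap Va|=\Delta(a)\,|\{v\in V:va\in A\}|\ge\tfrac12|V|\,\Delta(a).\tag{10.2}$$
So $\Delta$ is bounded on $A\setminus A_b$, and as $\min_{T_n}\Delta\ge n$, only finitely many $T_n$ meet $A\setminus A_b$. If none does, both $\mu_A(E_o)$ and $\mu_A(E_e)$ are at most $\frac1{10}$. Otherwise let $n$ be the largest index for which $T_n$ meets $A\setminus A_b$. By (10.2) and (10.1), $|A|\ge\frac12|V|\min_{T_n}\Delta\ge10\,\big|\bigcup_{m<n}T_m\big|$, while $A\cap\bigcup_{m>n}T_m\subset A_b$. Therefore
$$\Big|A\cap\bigcup_{m\ne n}T_m\Big|\le\frac1{10}|A|+\frac1{10}|A|=\frac15|A| .$$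
One of $E_o$, $E_e$ does not contain $T_n$, hence lies in $\bigcup_{m\neq n}T_m$, and its $\mu_A$-measure is at most $\frac15$. This proves the claim.

**Step 4: conclusion.** If $\mu$ were in $\mathrm{LIM}_0(G)$, Lemma 4.1 with the partition $E_o$, $E_e$, $G\setminus(E_o\cup E_e)$ would give a $(K,\epsilon)$-invariant $A$ with $\mu_A(E_o)>\frac25$ and $\mu_A(E_e)>\frac25$, against Step 3. So $\mu\notin\mathrm{LIM}_0(G)$ although $\mu_o,\mu_e\in\mathrm{LIM}_0(G)$. $\square$

## 11. Non-rigidity seen by the means, and the four equivalences

Lemma 8.1 says that rigid groups have $\mathrm{LIM}=\mathrm{TLIM}$. For non-compact groups the converse holds.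

**Proposition 11.1.** If $G$ is non-compact and not rigid, then $\mathrm{LIM}(G)\ne\mathrm{TLIM}(G)$.

*Proof.* **Step 1: countably many witnesses.** We want a sequence of compact sets which are bad for $V$ but contain $(K,\epsilon)$-invariant sets for every $(K,\epsilon)$. Non-rigidity gives $V$ and $\eta$, and we may enlarge $V$ so that $e\in V$ and $|V|>0$. For every $(K,\epsilon)$ there is a $(K,\epsilon)$-invariant $A\in\mathcal B$ with $\int_V|A\triangle xA|\,dx\ge\eta|A|$. For compact $A'\subset A$ the integral drops by at most $2|V||A\setminus A'|$. So, passing to a compact $A'$ of nearly full measure and replacing $\eta$ by $\eta/2$, we may assume the following: the family $\mathcal A$ of all $A\in\mathcal C^+$ with $\int_V|A\triangle xA|\,dx\ge\eta|A|$ contains a $(K,\epsilon)$-invariant set for every $(K,\epsilon)$.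

For $n\ge1$ and $A\in\mathcal A$ the set $\{(x_1,\dots,x_n)\in G^n:|A\triangle x_iA|<\frac1n|A|\ \forall i\}$ is open, by continuity of $x\mapsto l_x\chi_A$ in $L_1$. As $A$ runs through $\mathcal A$, these sets cover $G^n$. The space $G^n$ is $\sigma$-compact, hence Lindelöf, so countably many $A$ suffice. Let $A_1,A_2,\dots$ enumerate the sets obtained for all $n$, with repetitions if necessary. Given $(K,\epsilon)$, take $n\ge\max(|K|,1/\epsilon)$ and list $K$ as an $n$-tuple with repetitions: some $A_i$ is $(K,\epsilon)$-invariant.

**Step 2: spreading them out.** We place right translates so far apart that $V$ cannot move one to another. As $G$ is non-compact, choose inductively $y_i\notin\bigcup_{j<i}(VA_i)^{-1}VA_jy_j$; then the compact sets $VA_iy_i$ are pairwise disjoint. Put $E=\bigcup_iA_iy_i$. Choosing for each $(K,\epsilon)$ an index $i=i(K,\epsilon)$ with $A_i$ $(K,\epsilon)$-invariant, the sets $A_iy_i$ form a Følner net by (2.2). Let $\mu$ be a limit point. Then $\mu\in\mathrm{LIM}(G)$ and $\mu(E)=1$.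

**Step 3: testing topological invariance.** Let $h=\chi_V/|V|$. For $x\in V$ and $j\neq i$ the set $xA_jy_j\subset VA_jy_j$ does not meet $A_iy_i\subset VA_iy_i$ (here $e\in V$ is used), so $xE\cap A_iy_i=xA_iy_i\cap A_iy_i$. Therefore, using (4.1),
$$\mu_{A_iy_i}(h*\chi_E)=\frac1{|V|}\int_V\frac{|A_iy_i\cap xE|}{|A_iy_i|}\,dx=\frac1{|V|}\int_V\psi_{A_i}(x)\,dx\le1-\frac\eta{2|V|}.$$
Hence $\mu(h*\chi_E)\le1-\frac{\eta}{2|V|}<1=\mu(\chi_E)$, and $\mu\notin\mathrm{TLIM}(G)$. $\square$

**Proof of part 2 of Theorem 1.1.** Let $G$ be non-unimodular; then it is non-compact. (iii)⇒(iv) is Proposition 11.1, and (iv)⇒(iii) is Lemma 8.1. (iii)⇒(i) is Theorem 7.1. (i)⇒(ii) holds because $\mathrm{LIM}(G)$ is convex. (ii)⇒(iii) is Theorem 10.1. $\square$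

## 12. Groups with $\ker\Delta$ not open

For part 3 we must show that $G$ is not rigid. Lemma 8.1 helps: it is enough to find badly behaved *densities*, which can be concentrated near finitely many cosets of a subgroup.

**Proposition 12.1.** Let $N$ be a closed normal subgroup of $G$, not open, such that $Q=G/N$ is amenable as a discrete group. Then $G$ is not rigid.

*Proof.* Fix a compact $V$ with $|V|>0$. By Lemma 8.1 with $\eta=|V|$ it suffices to find, for all finite $K$ and $\delta>0$, a $(K,\delta)$-invariant $f\in\mathcal M_1(G)$ with $\int_V\|f-l_xf\|_1\,dx\ge|V|$.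

**Step 1: the density.** We combine a Følner set in the discrete group $Q$ with an almost invariant density on $N$. Let $\pi:G\to Q$ be the quotient map and $s:Q\to G$ a section (no continuity is needed). As $Q$ is amenable as a discrete group, there is a finite non-empty $F\subset Q$ with $|F\triangle\pi(k)F|<\frac\delta2|F|$ for $k\in K$ (here $|\cdot|$ counts). The element $n(k,q)=s(\pi(k)q)^{-1}k\,s(q)$ lies in $N$, since $\pi$ maps it to $e$. The group $N$ is amenable, being a closed subgroup of the amenable group $G$, and it is $\sigma$-compact. So Lemma 4.2, applied to $N$, gives $v\in\mathcal M_1(N)$ with $\|l_{n(k,q)}v-v\|_1<\frac\delta2$ for $k\in K$, $q\in F$.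

For a compact neighbourhood $W$ of $e$, to be chosen in Step 3, let $w\in\mathcal M_1(G)$ be continuous and supported in $W$. Put
$$h(y)=(v*w)(y)=\int_Nv(t)\,w(t^{-1}y)\,dt,\qquad f=\frac1{|F|}\sum_{q\in F}l_{s(q)}h .$$
By Tonelli $h\in\mathcal M_1(G)$, hence $f\in\mathcal M_1(G)$. For $t\in N$ we have $l_t(v*w)=(l_tv)*w$, and so $\|l_th-h\|_1\le\|l_tv-v\|_1$.

**Step 2: invariance.** Since $k\,s(q)=s(\pi(k)q)\,n(k,q)$,
$$l_kf=\frac1{|F|}\sum_{q\in F}l_{s(\pi(k)q)}\,l_{n(k,q)}h .$$
Replacing each $l_{n(k,q)}h$ by $h$ changes this by less than $\frac\delta2$ in norm. What results is $\frac1{|F|}\sum_{q\in\pi(k)F}l_{s(q)}h$, which differs from $f$ by at most $|F\triangle\pi(k)F|/|F|<\frac\delta2$. So $\|l_kf-f\|_1<\delta$ for $k\in K$, whatever $W$ is.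

**Step 3: most of $V$ moves $f$ off itself.** The function $h$ vanishes off $NW$, so $f$ vanishes off $\pi^{-1}(F\pi(W))$. If $\|f-l_xf\|_1<2$, then $\pi(x)F\pi(W)$ meets $F\pi(W)$, that is, $x\in R_W:=\pi^{-1}(F\pi(WW^{-1})F^{-1})$. The set $F\pi(WW^{-1})F^{-1}$ is compact in the Hausdorff group $Q$, so $R_W$ is closed and $V\cap R_W$ is compact.

As $W$ shrinks to $e$, the sets $V\cap R_W$ decrease to $V\cap\pi^{-1}(FF^{-1})$. Indeed, if $q\in F\pi(WW^{-1})F^{-1}$ for all $W$, then, $F$ being finite, one pair $q_1,q_2\in F$ satisfies $q_1^{-1}qq_2\in\pi(WW^{-1})$ for arbitrarily small $W$. The sets $\pi(WW^{-1})$ shrink to $e$, so $q=q_1q_2^{-1}$.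

The limit set $V\cap\pi^{-1}(FF^{-1})$ lies in finitely many cosets of $N$. Its intersection with each coset is compact; if one had positive measure, a translate of it would be a compact subset of $N$ of positive measure, and by Steinhaus' theorem $N$ would contain a neighbourhood of $e$ and be open. So the limit set is null. By outer regularity it lies in an open set of measure $<|V|/2$, and by compactness this open set contains $V\cap R_W$ for all small $W$. For such $W$,
$$\int_V\|f-l_xf\|_1\,dx\ge2\,|V\setminus R_W|\ge|V|.\qquad\square$$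

**Proof of part 3 of Theorem 1.1.** Suppose $\ker\Delta$ is not open. It is a closed normal subgroup, and $G/\ker\Delta$ is abelian, hence amenable as a discrete group. By Proposition 12.1 $G$ is not rigid, and Theorem 7.1 gives $\mathrm{LIM}_0(G)=\mathrm{LIM}(G)$. If $G$ is connected and non-unimodular, then $\ker\Delta$ is a proper subgroup, and a connected group has no proper open subgroup. $\square$

*Example.* Let $G=(ax+b)\times SO(3)$, where $ax+b$ is the connected group ($a>0$). It is $\sigma$-compact, amenable, connected and non-unimodular. As a discrete group it is not amenable, because $SO(3)$ contains a non-abelian free group. So this group is among the remaining cases, and equality holds for it.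

## 13. The $p$-adic affine group

Let $p$ be a prime, $n\ge3$, and let $G$ be the group of maps $x\mapsto p^jsx+v$ of $\mathbb Q_p^n$ with $j\in\mathbb Z$, $s\in SL_n(\mathbb Z_p)$, $v\in\mathbb Q_p^n$. The pair $(j,s)$ is determined by the matrix $p^js$, because $\det(p^js)=p^{jn}$. So $G$ carries the product topology of $\mathbb Q_p^n\times SL_n(\mathbb Z_p)\times\mathbb Z$, and it is a $\sigma$-compact locally compact group. Write $t_v$ for translation by $v$.

**Proof of part 4 of Theorem 1.1.** By Theorem 10.1 it suffices to show that $G$ is amenable, non-unimodular and rigid; we also check that it is not amenable as a discrete group.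

**Step 1: amenability, and its failure for the discrete group.** The closed normal subgroup $\mathbb Q_p^n$ is abelian, and the quotient $SL_n(\mathbb Z_p)\times\mathbb Z$ is compact times abelian. So $G$ is amenable. As a discrete group it contains $SL_n(\mathbb Z)$, hence a free group of rank $2$, and is not amenable.

**Step 2: $G$ is not unimodular.** We compute one value of $\Delta$. The subgroup $U=\mathbb Z_p^n\rtimes SL_n(\mathbb Z_p)$ is compact and open. Let $d$ be the map $x\mapsto px$. Then $dt_vd^{-1}=t_{pv}$, and $d$ commutes with $SL_n(\mathbb Z_p)$, so $dUd^{-1}=p\mathbb Z_p^n\rtimes SL_n(\mathbb Z_p)$ has index $p^n$ in $U$. Hence $p^{-n}|U|=|dUd^{-1}|=|Ud^{-1}|=\Delta(d)^{-1}|U|$, and $\Delta(d)=p^n$.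

**Step 3: three facts for the rigidity proof.**

(a) The group $\Gamma=SL_n(\mathbb Z)$ has Kazhdan's property (T), since $n\ge3$. In concrete terms: there are a finite $K_0\subset\Gamma$ and $\epsilon_0>0$ such that in every unitary representation $\sigma$ of $\Gamma$ without non-zero invariant vectors, $\max_{k\in K_0}\|\sigma(k)\zeta-\zeta\|\ge\epsilon_0\|\zeta\|$ for all $\zeta$. This is a textbook theorem, which we use without proof.

(b) $\Gamma$ is dense in $SL_n(\mathbb Z_p)$. As $\mathbb Z_p$ is a local ring, $SL_n(\mathbb Z_p)$ is generated by elementary matrices, and $\mathbb Z$ is dense in $\mathbb Z_p$, so each elementary matrix is a limit of integral ones.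

(c) Call $v\in\mathbb Z_p^n$ *primitive* if $v\notin p\mathbb Z_p^n$. For instance $(1,p,\dots,p)$ is primitive. Every primitive $v$ is $ge_1$ for some $g\in SL_n(\mathbb Z_p)$: extend $v$ to a basis of $\mathbb Z_p^n$ with $v$ first, and rescale the last basis vector by a unit to get determinant $1$. Moreover every $v\in\mathbb Z_p^n$ is a sum of two primitive vectors: choose $u$ whose residue mod $p$ differs from $0$ and from that of $v$, which is possible since $p^n>2$, and write $v=u+(v-u)$.

**Step 4: set-up.** We introduce a function measuring the displacement of $A$. Let a compact non-empty $V$ and $\eta>0$ be given. Cover $V\subset\bigcup_{i\le r}x_iU$ and put $K=K_0\cup\{t_{e_1},x_1,\dots,x_r\}$. Let $A\in\mathcal B$ be $(K,\epsilon)$-invariant, $\xi=|A|^{-1/2}\chi_A\in L_2(G)$, and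
$$D(x)=\frac{|A\triangle xA|}{|A|}=\|l_x\xi-\xi\|_2^2 .$$
From $A\triangle xyA\subset(A\triangle xA)\cup(xA\triangle xyA)$ and left invariance we get $D(xy)\le D(x)+D(y)$; likewise $D(x^{-1})=D(x)$. And $D(k)<\epsilon$ for $k\in K$.

**Step 5: all of $SL_n(\mathbb Z_p)$ at once.** Property (T) turns the finitely many conditions from $K_0$ into a uniform bound. Consider the representation $x\mapsto l_x$ on $L_2(G)$. Let $\xi_0$ be the orthogonal projection of $\xi$ to the $\Gamma$-invariant vectors and $\zeta=\xi-\xi_0$. For $k\in K_0$ we have $l_k\zeta-\zeta=l_k\xi-\xi$, of norm $D(k)^{1/2}<\sqrt\epsilon$. On the orthogonal complement of the invariant vectors there are no non-zero invariant vectors, so (a) gives $\epsilon_0\|\zeta\|\le\sqrt\epsilon$. By (b) and strong continuity of $x\mapsto l_x$, the vector $\xi_0$ is invariant under $SL_n(\mathbb Z_p)$. So for all $g\in SL_n(\mathbb Z_p)$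
$$D(g)=\|l_g\zeta-\zeta\|_2^2\le4\|\zeta\|_2^2\le b:=\frac{4\epsilon}{\epsilon_0^2}.$$

**Step 6: all of $\mathbb Z_p^n$, then $V$.** The single translation $t_{e_1}$ is spread by conjugation. For primitive $v=ge_1$ we have $t_v=gt_{e_1}g^{-1}$, so $D(t_v)\le2b+\epsilon$. By (c), $D(t_v)\le4b+2\epsilon$ for all $v\in\mathbb Z_p^n$. Hence $D(u)\le5b+2\epsilon$ for $u=t_vg\in U$, and $D(x_iu)\le5b+3\epsilon$. So $D\le5b+3\epsilon$ on $V$, and
$$\int_V|A\triangle xA|\,dx\le|V|\Big(\frac{20}{\epsilon_0^2}+3\Big)\epsilon\,|A|<\eta|A|$$
once $\epsilon$ is small enough, depending only on $V$, $\eta$, $\epsilon_0$. Thus $G$ is rigid, and Theorem 10.1 shows that $\mathrm{LIM}_0(G)$ is not convex, and that $\mathrm{LIM}_0(G)\ne\mathrm{LIM}(G)$. $\square$
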